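\title{Church synthesis for metric interval temporal logic is undecidable}

\begin{abstract}
We study the Church synthesis problem over continuous time for specifications in Metric Interval Temporal Logic (MITL): given a formula $\varphi(X,Y)$, is there a causal operator $F$ on finitely variable signals such that $\varphi(X,F(X))$ holds for every input $X$? We prove that the problem is undecidable, already for formulas with one input proposition $q$ whose only timed subformula is $\top\,\mathcal U_{(0,1)}\,q$. MITL forbids punctual constraints such as ``copy this event exactly one time unit later,'' but the environment can test one instance of such a constraint at a moment of its choice, and a causal operator must then satisfy all instances. We also classify the problem: it is many-one equivalent to solving parity games on configuration graphs of counter machines, and hence it is $\Sigma^1_1$-hard, $\Pi^1_1$-hard, and in $\Delta^1_2$.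
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Signals and causal operators}

Time is the set $\mathbb R^{\ge0}$ of nonnegative reals, and $\mathbb N=\{0,1,2,\dots\}$. Let $f$ be a function from an interval $J$ to a finite set. A point $t\in J$ is a \emph{change point} of $f$ if $f$ is not constant on any neighborhood of $t$ in $J$. A \emph{signal} over a finite alphabet $\Sigma$ is a function $\mathbb R^{\ge0}\to\Sigma$ that is \emph{finitely variable}: every bounded interval contains only finitely many of its change points. Between consecutive change points a signal $f$ is constant, so it has a right limit $f^+(t)$ at every $t\ge0$ and a left limit $f^-(t)$ at every $t>0$. The value $f(t)$ may differ from both limits, and the number of change points per unit of time need not be bounded. We call $f$ \emph{left-continuous} if $f(t)=f^-(t)$ for all $t>0$.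

An \emph{operator} $F$ maps input signals to output signals. It is \emph{causal} if for every $t\ge0$ the value $F(X)(t)$ depends only on the restriction of $X$ to $[0,t]$, and \emph{strongly causal} if it depends only on the restriction to $[0,t)$. A causal operator models a system that reacts to its environment, possibly instantaneously, but cannot see the future. For a specification language whose formulas $\varphi(X,Y)$ relate an input signal to an output signal, we say that $F$ \emph{realizes} $\varphi$ if $\varphi(X,F(X))$ holds for every input signal $X$, and that $\varphi$ is \emph{realizable} if some causal operator realizes it. The \emph{Church synthesis problem} for the language asks, given $\varphi$, whether $\varphi$ is realizable.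

\subsection{Metric interval temporal logic}

Formulas of MITL, the logic of Alur, Feder and Henzinger, are built from atomic propositions by Boolean connectives and the modalities $\varphi_1\,\mathcal U_I\,\varphi_2$, where $I\subseteq\mathbb R^{\ge0}$ is an interval that is not a single point and has integer or infinite endpoints. There are no past modalities. A formula is evaluated at a time $t$ of a signal over the alphabet of truth assignments to the propositions; each proposition $p$ is then itself a signal $p(t)\in\{0,1\}$. The formula $\varphi_1\,\mathcal U_I\,\varphi_2$ holds at $t$ iff there is $t'$ with $t'-t\in I$ such that $\varphi_2$ holds at $t'$ and $\varphi_1$ holds at every time in $(t,t')$; such a $t'$ is a \emph{witness}. We call the formula $\varphi_1\,\mathcal U_I\,\varphi_2$ \emph{timed} if $I$ is neither $(0,\infty)$ nor $[0,\infty)$. We write $\mathcal U$ for $\mathcal U_{(0,\infty)}$, write $\top$ for a tautology, read empty disjunctions as false, and abbreviate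
\[
\mathsf N\theta:=\theta\,\mathcal U\,\top,\qquad
\mathsf G^+\theta:=\neg(\top\,\mathcal U\,\neg\theta),\qquad
\mathsf G\theta:=\theta\wedge\mathsf G^+\theta .
\]
At time $t$, the formula $\mathsf N\theta$ says that $\theta$ holds on $(t,t')$ for some $t'>t$, while $\mathsf G^+\theta$ and $\mathsf G\theta$ say that $\theta$ holds on $(t,\infty)$ and on $[t,\infty)$. If $\theta$ is a Boolean combination of propositions, then $\mathsf N\theta$ holds at $t$ iff $\theta^+(t)=1$.

In a specification $\varphi(X,Y)$ the propositions are partitioned into input and output propositions. Input signals $X$ and output signals $Y$ are signals over the truth assignments to the input and to the output propositions, and $\varphi(X,Y)$ holds iff $\varphi$ is true at time $0$ of the combined signal $(X,Y)$.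

\begin{example}\label{ex:basic}
Let $q$ be an input and $y$ an output proposition.
\begin{enumerate}
\item[(a)] $\mathsf G(y\leftrightarrow q)$ is realized by the causal operator that copies $q$ to $y$.
\item[(b)] $\mathsf G(y\leftrightarrow\mathsf Nq)$ is not realizable, although every input has a correct output. The input with $q$ always false and the input with $q$ true exactly on $(1,\infty)$ agree on $[0,1]$; the first requires $y(1)=0$ and the second $y(1)=1$.
\item[(c)] If there are no input propositions, there is only one input signal, and $\varphi$ is realizable iff it is satisfiable.
\end{enumerate}
\end{example}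

\subsection{The question}

Three facts, quoted in \cite{RF}, frame the question. For $\mathit{MSO}[<]$, the monadic second-order logic of order interpreted over $\mathbb R^{\ge0}$ with signals as above, the Church synthesis problem is decidable. The logic $\mathit{MSO}[<,+1]$, which can also speak of $t+1$, is undecidable, and so is its synthesis problem. MITL is a decidable fragment of $\mathit{MSO}[<,+1]$ that uses metric constraints in a restricted form. Rabinovich and Fattal \cite{RF} ask:

\begin{quote}
Is there an algorithm that, given an MITL formula $\varphi(X,Y)$, decides whether some causal operator $F$ satisfies $\varphi(X,F(X))$ for all input signals $X$?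
\end{quote}

One would guess that there is. Two extreme cases are decidable: formulas without input propositions, by Example~\ref{ex:basic}(c) and the decidability of MITL, and formulas without timed subformulas, because the clauses for $\mathcal U_{(0,\infty)}$ and $\mathcal U_{[0,\infty)}$ mention only the order and so translate into $\mathit{MSO}[<]$. Moreover, what makes $+1$ dangerous is exact copying. A unit interval can carry arbitrarily many events, and a constraint ``$a(t)=b(t-1)$ for all $t>1$'' transports all of them to the next unit, which provides unbounded memory. The formula that states this directly, $\mathsf G^+(b\leftrightarrow\top\,\mathcal U_{[1,1]}\,a)$, uses a singular interval and is excluded from MITL. The guess is nevertheless wrong: one input proposition and one timed subformula together restore exact copying.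

\subsection{Results}

A \emph{counter machine} $M=(L,\ell_0,k,\Delta)$ has a finite set $L$ of locations, an initial location $\ell_0$, $k$ counters with values in $\mathbb N$, and a finite set $\Delta$ of named transitions. Each $\delta\in\Delta$ has a source $\mathrm{src}(\delta)\in L$, a target $\mathrm{tgt}(\delta)\in L$, and an operation $\mathrm{op}(\delta)\in\{\mathrm{nop},\mathrm{inc}_i,\mathrm{dec}_i,\mathrm{zero}_i: 1\le i\le k\}$. The operation $\mathrm{nop}$ changes no counter, $\mathrm{inc}_i$ adds $1$ to counter $i$, $\mathrm{dec}_i$ is enabled iff counter $i$ is at least $1$ and subtracts $1$, and $\mathrm{zero}_i$ is enabled iff counter $i$ is $0$ and changes nothing. A \emph{configuration} is a location with a vector of counter values, and a \emph{run} is a sequence of transitions $\delta_0\delta_1\dots$, each enabled in turn, starting from $(\ell_0,0,\dots,0)$.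

\begin{theorem}\label{thm:undec}
From a counter machine $M$ one can compute an MITL formula $\varphi_M(X,Y)$, with one input proposition $q$ and only timed subformula $\top\,\mathcal U_{(0,1)}\,q$, such that some causal $F$ satisfies $\varphi_M(X,F(X))$ for all $X$ iff $M$ has an infinite run. Hence the Church synthesis problem for MITL is undecidable.
\end{theorem}

The second result determines how undecidable the problem is. A \emph{counter game} is a counter machine whose locations are partitioned into $L_S$ (owned by System) and $L_E$ (owned by Environment), with a priority function $\mathrm{pr}:L\to\mathbb N$, such that every $\ell\in L_E$ has exactly two outgoing transitions $\delta^0_\ell,\delta^1_\ell$, both with operation $\mathrm{nop}$. Starting from $(\ell_0,0,\dots,0)$, the owner of the current location chooses an enabled transition. System loses if it is stuck, and it wins an infinite play iff the largest priority seen infinitely often is even. A strategy of a player maps each finite play ending in one of its locations to a move; it is winning if the player wins every play that follows it. Let $\mathrm{CG}$ be the problem of deciding whether System has a winning strategy in a given counter game. A problem $A$ is \emph{many-one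 reducible} to $B$ if there is a computable $f$ with $x\in A\iff f(x)\in B$; the classes $\Sigma^1_1,\Pi^1_1,\Delta^1_2$ of the analytical hierarchy are recalled in Section~\ref{sec:hierarchy}.

\begin{theorem}\label{thm:class}
The Church synthesis problem for MITL is many-one equivalent to $\mathrm{CG}$. The reduction from $\mathrm{CG}$ yields formulas with two input propositions and only timed subformula $\top\,\mathcal U_{(0,1)}\,q$. Consequently:
\begin{enumerate}
\item[(1)] The problem is $\Sigma^1_1$-hard and $\Pi^1_1$-hard (so it is in neither class), and it is in $\Delta^1_2$.
\item[(2)] Every MITL specification can be effectively transformed into one with two input propositions and only timed subformula $\top\,\mathcal U_{(0,1)}\,q$ that is realizable iff the given one is.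
\end{enumerate}
\end{theorem}

Section~\ref{sec:challenge} shows the mechanism behind Theorem~\ref{thm:undec} on a single copied proposition, and Section~\ref{sec:runs} uses it to encode runs. Section~\ref{sec:games} extends the encoding to counter games. The converse reduction replaces causal operators by strategies in a countable game: Section~\ref{sec:windows} shows that the truth of a formula is decided by a finite automaton reading data from bounded time windows, and Section~\ref{sec:rational} uses this to restrict all times to rationals. Section~\ref{sec:hierarchy} completes the proof of Theorem~\ref{thm:class}.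

\section{A challenge that enforces an exact copy}\label{sec:challenge}

Let $q$ be an input proposition and put
\[
D:=\top\,\mathcal U_{(0,1)}\,q .
\]
Suppose $q$ is true for the first time at $u>1$. Before $u$, the formula $D$ is false up to and including $u-1$ and true afterward. So the point $u-1$ can be recognized by the untimed pattern ``$D$ is false now and true immediately after,'' and a formula evaluated at time $0$ can compare what happens at $u-1$ with what happens at $u$. This is a single comparison, at a single $u$. But $u$ is chosen by the environment, and the system does not learn it in advance.

We think of the first occurrence of $q$ as a \emph{challenge}. For a Boolean combination $\theta$ of propositions define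
\begin{equation}\label{eq:challenge}
\begin{aligned}
C&:=\neg q\wedge(\neg q\,\mathcal U\,q),\\
\mathsf{back}[\theta]&:=\neg q\,\mathcal U\,(\neg q\wedge\neg D\wedge\mathsf ND\wedge\theta),\\
\mathsf{left}[\theta]&:=\neg q\,\mathcal U\,\bigl(\neg q\wedge((\theta\wedge\neg q)\,\mathcal U\,q)\bigr).
\end{aligned}
\end{equation}
At time $0$, $C$ holds iff the set of times at which $q$ is true has a least element $u$ and $u>0$. We then call $u$ the \emph{challenge time}.

\begin{lemma}\label{lem:challenge}
Let $C$ hold at time $0$ with challenge time $u$, and let $\theta$ be a Boolean combination of propositions. At time $0$: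
\begin{enumerate}
\item[(i)] $\mathsf{back}[\theta]$ holds iff $u>1$ and $\theta(u-1)=1$; in particular, $\mathsf{back}[\top]$ holds iff $u>1$;
\item[(ii)] $\mathsf{left}[\theta]$ holds iff $\theta^-(u)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $t>0$, $q$ is false on $(0,t]$ iff $t<u$. So a formula $\neg q\,\mathcal U\,(\neg q\wedge\xi)$ holds at $0$ iff $\xi$ holds at some $t\in(0,u)$.

(i) Let $t\in[0,u)$. If $t+1\le u$, then $(t,t+1)\subseteq[0,u)$ contains no $q$-time; if $t+1>u$, then $u\in(t,t+1)$. Thus $D$ holds at $t$ iff $t>u-1$. If $t<u-1$, then $\mathsf ND$ fails at $t$; if $t>u-1$, then $\neg D$ fails; if $t=u-1$, then $D$ is false at $t$ and true on $(u-1,u)$. Hence $\neg D\wedge\mathsf ND$ holds at $t\in(0,u)$ iff $t=u-1$, and such a $t$ exists iff $u>1$.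

(ii) Let $t\in(0,u)$ and let $t'$ be a witness of $(\theta\wedge\neg q)\,\mathcal U\,q$ at $t$. Since $q(t')=1$, we have $t'\ge u$, and $t'>u$ is impossible because $q$ would be true at $u\in(t,t')$. So the formula holds at $t$ iff $\theta$ holds on $(t,u)$. Such a $t$ exists iff $\theta^-(u)=1$.
\end{proof}

Both formulas look only at times before $u$. This is what lets us use causality. Call an input signal \emph{silent} if $q$ is false at all times; there may be other input propositions. For a silent $X$ and $u>0$, let $X^u$ be $X$ with $q$ made true exactly on $[u,\infty)$. It is a signal with challenge time $u$.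

\begin{lemma}\label{lem:prefix}
Let $F$ be causal, $X$ silent, $Y=F(X)$, $u>0$, and let $\theta$ be a Boolean combination of output propositions. In the signal $(X^u,F(X^u))$ at time $0$, $\mathsf{back}[\theta]$ holds iff $u>1$ and $\theta(u-1)=1$ in $Y$, and $\mathsf{left}[\theta]$ holds iff $\theta^-(u)=1$ in $Y$.
\end{lemma}

\begin{proof}
For $t<u$ the inputs $X^u$ and $X$ agree on $[0,t]$, so $F(X^u)(t)=Y(t)$. The conditions in Lemma~\ref{lem:challenge} depend only on the output on $[0,u)$.
\end{proof}

The challenge reads a left limit at $u$, whereas we want to constrain the value at $u$. Left-continuity closes the gap, and it can be demanded by an untimed formula: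
\[
\mathsf{LC}(p):=\mathsf G\,\neg\bigl((p\,\mathcal U\,\neg p)\vee(\neg p\,\mathcal U\,p)\bigr).
\]

\begin{lemma}\label{lem:lc}
$\mathsf{LC}(p)$ holds at time $0$ iff $p$ is left-continuous.
\end{lemma}

\begin{proof}
The formula $(p\,\mathcal U\,\neg p)\vee(\neg p\,\mathcal U\,p)$ holds at $t$ with witness $t'$ iff $p$ is constant on $(t,t')$ with a value different from $p(t')$. A pair $t<t'$ with this property exists iff $p^-(t')\ne p(t')$ for some $t'>0$.
\end{proof}

Here is the smallest case. Take two output propositions $a,b$ and let
\[
\varphi_{\mathrm{copy}}:=\bigl(\mathsf G\neg q\to\mathsf{LC}(a)\bigr)\wedge\bigl((C\wedge\mathsf{back}[\top])\to(\mathsf{left}[a]\leftrightarrow\mathsf{back}[b])\bigr).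
\]
Suppose that on the silent input a causal system makes $b$ true exactly on $(0.3,\,0.6]$ and $a$ true exactly on $(1.3,\,1.7]$, an inexact copy. Nothing is violated on this input. But the environment could have raised $q$ at $u=1.65$. Up to that time the system would have produced the same output; then $\mathsf{left}[a]$ is true because $a^-(1.65)=1$, and $\mathsf{back}[b]$ is false because $b(0.65)=0$. Every error is exposed in this way.

\begin{proposition}\label{prop:copy}
Let $X$ be the silent input and $Y$ an output signal. There is a causal operator $F$ that realizes $\varphi_{\mathrm{copy}}$ and has $F(X)=Y$ iff, in $Y$, $a$ is left-continuous and $a(u)=b(u-1)$ for all $u>1$.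
\end{proposition}

\begin{proof}
Let $F$ be such an operator. The first conjunct for $X$ and Lemma~\ref{lem:lc} give that $a$ is left-continuous in $Y$. For $u>1$, the second conjunct for $X^u$ and Lemma~\ref{lem:prefix} give $a^-(u)=b(u-1)$ in $Y$, hence $a(u)=b(u-1)$. Conversely, if $Y$ has the two properties, take the constant operator with value $Y$. The first conjunct holds on every input. If an input has challenge time $u>1$, then $a^-(u)=a(u)=b(u-1)$, and the second conjunct holds by Lemma~\ref{lem:challenge}; on all other inputs its premise is false.
\end{proof}

\begin{remark}\label{rem:fails}
Each ingredient is needed for the forward implication.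
\emph{Causality:} the operator with $a\equiv1$, $b\equiv0$ on the silent input and $a\equiv b\equiv0$ on all other inputs realizes $\varphi_{\mathrm{copy}}$.
\emph{The left limit:} if $\mathsf{left}[a]$ is replaced by $\neg q\,\mathcal U\,(q\wedge a)$, which reads $a(u)$ itself, then the causal operator with $a=\neg q$, $b\equiv0$ realizes the formula; it corrects its output at the instant it sees the challenge.
\emph{Left-continuity:} without $\mathsf{LC}(a)$, the constant operator with $b\equiv0$ and $a$ true only at time $3/2$ realizes the formula.
\end{remark}

\section{Runs of counter machines as signals}\label{sec:runs}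

Fix a counter machine $M=(L,\ell_0,k,\Delta)$.

\subsection{The encoding}

Step $n$ of a run occupies the \emph{block} $(n,n+1]$, and a counter value is the number of pulses in a block. Passing from one step to the next requires two things: transporting the pulses by one time unit, and adding or deleting a pulse. The challenge can enforce an exact copy but no modification; untimed formulas can compare two propositions at the same time but cannot count. So we use two propositions per counter. In block $n$, $a_i$ shows the value of counter $i$ before step $n$ and $b_i$ the value after it. An untimed formula relates $b_i$ to $a_i$ inside the block, and the challenge copies $b_i$ to the $a_i$ of the next block. Untimed formulas must also see where blocks end; for this a proposition $m$ alternates from block to block, and the challenge enforces the alternation too. Finally, a proposition $e_\delta$ for each $\delta\in\Delta$ names the transition taken in a block. The output propositions are thus $m$, $e_\delta$ $(\delta\in\Delta)$, and $a_i,b_i$ $(1\le i\le k)$. Figure~\ref{fig:enc} shows an example.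

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.7cm,y=0.45cm]
\draw[dotted] (0,-0.4)--(0,5.4) (1,-0.4)--(1,5.4) (2,-0.4)--(2,5.4) (3,-0.4)--(3,5.4) (4,-0.4)--(4,5.4);
\draw[thick] (0,4)--(1,4)--(1,5)--(2,5)--(2,4)--(3,4)--(3,5)--(4,5);
\draw[thick] (0,2)--(1.333,2)--(1.333,3)--(1.667,3)--(1.667,2)--(2.333,2)--(2.333,3)--(2.667,3)--(2.667,2)--(2.778,2)--(2.778,3)--(2.889,3)--(2.889,2)--(3.333,2)--(3.333,3)--(3.667,3)--(3.667,2)--(4,2);
\draw[thick] (0,0)--(0.333,0)--(0.333,1)--(0.667,1)--(0.667,0)--(1.333,0)--(1.333,1)--(1.667,1)--(1.667,0)--(1.778,0)--(1.778,1)--(1.889,1)--(1.889,0)--(2.333,0)--(2.333,1)--(2.667,1)--(2.667,0)--(3.333,0)--(3.333,1)--(3.667,1)--(3.667,0)--(4,0);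
\node[left] at (0,4.4) {$m$}; \node[left] at (0,2.4) {$a_1$}; \node[left] at (0,0.4) {$b_1$};
\node at (0,-1) {$0$}; \node at (1,-1) {$1$}; \node at (2,-1) {$2$}; \node at (3,-1) {$3$}; \node at (4,-1) {$4$};
\node at (0.5,6) {$\mathrm{inc}_1$}; \node at (1.5,6) {$\mathrm{inc}_1$}; \node at (2.5,6) {$\mathrm{dec}_1$}; \node at (3.5,6) {$\mathrm{nop}$};
\end{tikzpicture}
\caption{Four steps of a one-counter machine, one per unit block. The proposition $m$ alternates between blocks. The pulses of $a_1$ count the value before the step ($0,1,2,1$) and those of $b_1$ the value after it ($1,2,1,1$). Within a block, $b_1$ is $a_1$ with a last pulse added or deleted, or equals $a_1$; the signal $a_1$ is $b_1$ delayed by exactly one time unit.}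
\label{fig:enc}
\end{figure}

An output signal $Y$ is \emph{synchronized} if
\begin{enumerate}
\item[(S1)] every output proposition is left-continuous;
\item[(S2)] $m(t)=0$ for $t\in(0,1]$, and $m(t)=1-m(t-1)$ for $t>1$;
\item[(S3)] $a_i(t)=b_i(t-1)$ for all $t>1$ and all $i$.
\end{enumerate}
Condition (S1) is expressed by the formula
\[
(\psi_1)\qquad \textstyle\bigwedge_p\mathsf{LC}(p),\quad p\text{ ranging over the output propositions,}
\]
and (S2), (S3) are tested by the challenge formula
\[
\chi:=\Bigl(\mathsf{back}[\top]\to\bigwedge_i\bigl(\mathsf{left}[a_i]\leftrightarrow\mathsf{back}[b_i]\bigr)\wedge\bigl(\mathsf{left}[m]\leftrightarrow\mathsf{back}[\neg m]\bigr)\Bigr)\wedge\bigl(\neg\mathsf{back}[\top]\to\neg\mathsf{left}[m]\bigr).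
\]
The next lemma allows input propositions besides $q$, for use in Section~\ref{sec:games}.

\begin{lemma}[Transfer]\label{lem:transfer}
Let $\psi$ be an MITL formula that has $\psi_1$ as a conjunct, and let $\varphi:=(\mathsf G\neg q\to\psi)\wedge(C\to\chi)$.
\begin{enumerate}
\item[(a)] If $F$ is causal and realizes $\varphi$, and $X$ is silent, then $\psi(X,F(X))$ holds and $F(X)$ is synchronized.
\item[(b)] If $Y$ is synchronized, then $C\to\chi$ holds at time $0$ of $(X,Y)$ for every input $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Y=F(X)$. Since $\mathsf G\neg q$ holds, so does $\psi$, and (S1) follows from Lemma~\ref{lem:lc}. Let $u>0$. Then $\chi$ holds for $(X^u,F(X^u))$. By Lemma~\ref{lem:prefix}, this means in $Y$: if $u>1$, then $a_i^-(u)=b_i(u-1)$ and $m^-(u)=1-m(u-1)$; if $u\le1$, then $m^-(u)=0$. By (S1) the left limits are the values at $u$, and $u$ was arbitrary, so (S2) and (S3) hold.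

(b) Let $X$ have challenge time $u$. If $u>1$, then $a_i^-(u)=a_i(u)=b_i(u-1)$ and $m^-(u)=m(u)=1-m(u-1)$, so the first conjunct of $\chi$ holds by Lemma~\ref{lem:challenge}, and the premise of the second is false. If $u\le1$, the premise of the first conjunct is false and $m^-(u)=m(u)=0$.
\end{proof}

\subsection{Untimed formulas that read blocks}

On synchronized signals, untimed formulas can be confined to a block. Put
\[
\begin{aligned}
\mathsf{End}&:=\neg(m\leftrightarrow\mathsf Nm), &\qquad \mathsf{At}(\xi)&:=\xi\wedge\mathsf G^+(\mathsf{End}\to\xi),\\
\xi\,\mathcal U^\circ\zeta&:=(\xi\wedge\neg\mathsf{End})\,\mathcal U\,(\zeta\wedge\neg\mathsf{End}), &\qquad \mathsf{Rest}(\xi)&:=(\xi\wedge\neg\mathsf{End})\,\mathcal U\,\mathsf{End},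
\end{aligned}
\]
and, for output propositions $x,y$,
\[
\mathsf{Plus}(x,y):=(x\leftrightarrow y)\;\mathcal U^\circ\Bigl(\neg x\wedge\neg y\wedge\bigl((\neg x\wedge y)\;\mathcal U^\circ\,(\neg x\wedge y\wedge\mathsf{Rest}(\neg x\wedge\neg y))\bigr)\Bigr).
\]
For an output proposition $x$, the \emph{pulses} of $x$ in block $n$ are the maximal intervals contained in $\{t\in(n,n+1]:x(t)=1\}$. By finite variability there are finitely many; $\#_nx$ is their number.

\begin{lemma}\label{lem:read}
Let $Y$ be synchronized and $n\in\mathbb N$.
\begin{enumerate}
\item[(a)] On $(n,n+1]$, $m=n\bmod2$. At $t>0$, $\mathsf{End}$ holds iff $t$ is an integer. At time $0$, $\mathsf{At}(\xi)$ holds iff $\xi$ holds at every time in $\mathbb N$.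
\item[(b)] At $t\in[n,n+1)$, $\xi\,\mathcal U^\circ\zeta$ holds iff there is $t'\in(t,n+1)$ with $\zeta$ true at $t'$ and $\xi$ true on $(t,t')$, and $\mathsf{Rest}(\xi)$ holds iff $\xi$ is true on $(t,n+1)$.
\item[(c)] At time $n$, $\mathsf{Plus}(x,y)$ holds iff there are $n<s<s'<n+1$ such that $x=y$ on $(n,s)$, $x(s)=y(s)=0$, $x=0$ and $y=1$ on $(s,s']$, and $x=y=0$ on $(s',n+1)$. In this case $\#_ny=\#_nx+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim follows from (S2) by induction on $n$. So for $t>0$ we have $m(t)\ne m^+(t)$ iff $t$ is an integer, which is the second claim, and the third follows.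

(b) In both formulas, a witness $t'$ has $\neg\mathsf{End}$ on $(t,t')$, which holds iff $t'\le n+1$. In the first formula, $\neg\mathsf{End}$ at $t'$ excludes exactly $t'=n+1$; in the second, $\mathsf{End}$ at $t'$ leaves exactly $t'=n+1$.

(c) Apply (b) three times; $s$ and $s'$ are the witnesses of the outer and the inner $\mathcal U^\circ$. By (S1), $x(n+1)=y(n+1)=0$. Since $x$ and $y$ vanish at $s$, each of their pulses lies in $(n,s)$ or in $(s,n+1]$. In $(n,s)$ they have the same pulses; in $(s,n+1]$, $x$ has none and $y$ has the single pulse $(s,s']$.
\end{proof}

The clauses $x(s)=y(s)=0$ and ``$y=0$ right after $s'$'' keep the new interval from merging with an old pulse, which would leave the count unchanged. Let $\psi_M$ be the conjunction of $\psi_1$ and the following untimed formulas over the output propositions.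
\begin{enumerate}
\item[$(\psi_2)$] $\mathsf G^+(\text{exactly one }e_\delta\text{ holds})$ and $\mathsf G^+\bigl(\neg\mathsf{End}\to\bigwedge_\delta(e_\delta\leftrightarrow\mathsf Ne_\delta)\bigr)$.
\item[$(\psi_3)$] $\bigvee_{\mathrm{src}(\delta)=\ell_0}\mathsf Ne_\delta$ and $\bigwedge_i\mathsf{Rest}(\neg a_i)$.
\item[$(\psi_4)$] $\mathsf G^+\bigl(\mathsf{End}\to\bigwedge_\delta\bigl(e_\delta\to\bigvee_{\mathrm{src}(\delta')=\mathrm{tgt}(\delta)}\mathsf Ne_{\delta'}\bigr)\bigr)$.
\item[$(\psi_5)$] For all $\delta\in\Delta$ and $1\le i\le k$:
\[
\begin{array}{ll}
\mathsf G^+(e_\delta\to(a_i\leftrightarrow b_i)) & \text{if }\mathrm{op}(\delta)\notin\{\mathrm{inc}_i,\mathrm{dec}_i\},\\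
\mathsf G^+(e_\delta\to\neg a_i) & \text{in addition, if }\mathrm{op}(\delta)=\mathrm{zero}_i,\\
\mathsf{At}(\mathsf Ne_\delta\to\mathsf{Plus}(a_i,b_i)) & \text{if }\mathrm{op}(\delta)=\mathrm{inc}_i,\\
\mathsf{At}(\mathsf Ne_\delta\to\mathsf{Plus}(b_i,a_i)) & \text{if }\mathrm{op}(\delta)=\mathrm{dec}_i.
\end{array}
\]
\end{enumerate}
We say that $Y$ \emph{spells} the sequence $\delta_0\delta_1\dots$ if for every $n$, at all times of block $n$, $e_{\delta_n}$ is the only true proposition among the $e_\delta$.

\begin{lemma}[Decoding]\label{lem:decode}
If $Y$ is synchronized and satisfies $\psi_M$, then $Y$ spells an infinite run of $M$.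
\end{lemma}

\begin{proof}
Let $t\in(n,n+1)$. By $\psi_2$, $e_\delta(t)=e_\delta^+(t)$, and by (S1), $e_\delta(t)=e_\delta^-(t)$. So $e_\delta$ has no change point in $(n,n+1)$, is constant there, and by (S1) has the same value at $n+1$. With the first part of $\psi_2$, $Y$ spells a sequence $\delta_0\delta_1\dots$, and at time $n$ the formula $\mathsf Ne_\delta$ holds iff $\delta=\delta_n$. Now $\psi_3$ gives $\mathrm{src}(\delta_0)=\ell_0$, and $\psi_4$ at time $n+1$ gives $\mathrm{src}(\delta_{n+1})=\mathrm{tgt}(\delta_n)$.

Let $c_i(n):=\#_na_i$. By $\psi_3$, $a_i=0$ on $(0,1)$, hence on $(0,1]$, so $c_i(0)=0$. By (S3), $\#_nb_i=\#_{n+1}a_i=c_i(n+1)$. By $\psi_5$ and Lemma~\ref{lem:read}(c): if $\mathrm{op}(\delta_n)\notin\{\mathrm{inc}_i,\mathrm{dec}_i\}$, then $a_i=b_i$ on block $n$ and $c_i(n+1)=c_i(n)$; if $\mathrm{op}(\delta_n)=\mathrm{zero}_i$, then also $c_i(n)=0$; if $\mathrm{op}(\delta_n)=\mathrm{inc}_i$, then $c_i(n+1)=c_i(n)+1$; if $\mathrm{op}(\delta_n)=\mathrm{dec}_i$, then $c_i(n)=c_i(n+1)+1\ge1$. So $\delta_n$ is enabled in the configuration with location $\mathrm{src}(\delta_n)$ and counters $c_i(n)$, and it leads to the configuration with location $\mathrm{src}(\delta_{n+1})$ and counters $c_i(n+1)$.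
\end{proof}

\begin{lemma}[Encoding]\label{lem:encode}
To every infinite run $\rho=\delta_0\delta_1\dots$ of $M$ one can assign a synchronized signal $Y_\rho$ that satisfies $\psi_M$ and spells $\rho$, in such a way that $Y_\rho(0)$ does not depend on $\rho$ and $Y_\rho$ on block $n$ depends only on $\delta_0,\dots,\delta_n$.
\end{lemma}

\begin{proof}
Let $c_i(n)$ be the value of counter $i$ before step $n$. At time $0$ all propositions are false. On block $n$ put $m=n\bmod2$ and let $e_{\delta_n}$ be the only true $e_\delta$. We define $a_i,b_i$ block by block, keeping the invariant that $a_i$ has $c_i(n)$ pulses in block $n$, each of the form $(s,s']$ with $n<s<s'<n+1$. On block $0$ let $a_i=0$. Given $a_i$ on block $n$, define $b_i$ there as follows.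
\begin{itemize}
\item If $\mathrm{op}(\delta_n)\notin\{\mathrm{inc}_i,\mathrm{dec}_i\}$, let $b_i=a_i$.
\item If $\mathrm{op}(\delta_n)=\mathrm{inc}_i$, let $z<n+1$ be the right end of the last pulse of $a_i$ in the block, or $z=n$ if there is none, and obtain $b_i$ from $a_i$ by adding the pulse $(s,s']$ with $s=z+\frac{n+1-z}3$ and $s'=z+\frac{2(n+1-z)}3$.
\item If $\mathrm{op}(\delta_n)=\mathrm{dec}_i$, then $c_i(n)\ge1$; obtain $b_i$ from $a_i$ by deleting the last pulse $(s,s']$.
\end{itemize}
Put $a_i(t)=b_i(t-1)$ on block $n+1$. Then $b_i$ has $c_i(n+1)$ pulses of the required form in block $n$, so the invariant persists. Each block contains finitely many change points, so $Y_\rho$ is a signal. Every proposition is, on $(0,\infty)$, the indicator of a locally finite union of intervals $(s,s']$, which gives (S1) and $\psi_1$; (S2) and (S3) hold by construction.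

By Lemma~\ref{lem:read}(a), $\mathsf{End}$ marks the positive integers. Then $\psi_2$ holds because each $e_\delta$ is constant on blocks, $\psi_3$ because $\mathrm{src}(\delta_0)=\ell_0$ and $a_i=0$ on block $0$, and $\psi_4$ because $\mathrm{src}(\delta_{n+1})=\mathrm{tgt}(\delta_n)$. For $\psi_5$, the first line holds by the first case of the construction, and the second because $\mathrm{zero}_i$ is taken only when $c_i(n)=0$. In the other two cases, $(s,s']$ is the last pulse of the proposition $y$ with more pulses and the other proposition $x$ is $y$ without it; thus $x=y$ on $(n,s)$, both vanish at $s$ and on $(s',n+1)$, and Lemma~\ref{lem:read}(c) gives $\mathsf{Plus}(x,y)$ at $n$.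
\end{proof}

The increment case uses that time is dense and that finite variability sets no uniform bound: there is always room for one more pulse before the block ends.

\subsection{Proof of Theorem~\ref{thm:undec}}

Let
\begin{equation}\label{eq:phiM}
\varphi_M:=(\mathsf G\neg q\to\psi_M)\wedge(C\to\chi).
\end{equation}
It is computable from $M$, its only input proposition is $q$, and every modality in it other than the one in $D$ has the interval $(0,\infty)$.

If $M$ has an infinite run $\rho$, let $F$ be the constant operator with value $Y_\rho$. The formula $\psi_M$ mentions only outputs and holds by Lemma~\ref{lem:encode}; the formula $C\to\chi$ holds on every input by Lemma~\ref{lem:transfer}(b). So $F$ realizes $\varphi_M$. Conversely, let a causal $F$ realize $\varphi_M$ and let $X$ be the silent input. By Lemma~\ref{lem:transfer}(a), $F(X)$ is synchronized and satisfies $\psi_M$, and by Lemma~\ref{lem:decode} it spells an infinite run of $M$.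

It remains to note that the existence of an infinite run is undecidable. By Minsky \cite{Minsky}, halting is undecidable for deterministic two-counter machines, which we take in the following form: the halting location has no outgoing transition, and every other location has either a single transition $\mathrm{inc}_i$ or a pair of transitions $\mathrm{zero}_i,\mathrm{dec}_i$. Outside the halting location exactly one transition is enabled, so such a machine halts iff it has no infinite run. \qed

\begin{remark}\label{rem:sharp}
(a) Without timed subformulas the problem is decidable, as noted in Section~\ref{sec:intro}. So the single metric formula $\top\,\mathcal U_{(0,1)}\,q$ destroys decidability.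

(b) The realizing operator constructed above is constant, and the converse direction uses only causality. Hence Theorem~\ref{thm:undec} holds for every class of operators that contains the constant operators and consists of causal ones, for example the strongly causal operators.

(c) No MITL formula in $a,b$ holds at $0$ exactly when $a(t)=b(t-1)$ for all $t>1$. Otherwise substitution instances of it, together with $\neg(\top\,\mathcal U_{(0,1]}\,m)$ and $\psi_1$, would define the synchronized signals, and Lemmas~\ref{lem:decode} and~\ref{lem:encode} would reduce the existence of an infinite run to the satisfiability problem of MITL, which is decidable. So Proposition~\ref{prop:copy} enforces a property that the logic cannot state.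
\end{remark}

\section{From games to specifications}\label{sec:games}

A counter machine has finitely many transitions, so by K\"onig's lemma it has an infinite run iff it has runs of every finite length; the problem reduced in Theorem~\ref{thm:undec} is thus no harder than the complement of the halting problem. The construction has used the environment only as an auditor and the unbounded until only for safety conditions. We now let the environment also steer the run, and we add a condition at infinity.

\subsection{Counter games reduce to synthesis}

\begin{proposition}\label{prop:cgtomitl}
From a counter game one can compute an MITL formula, with two input propositions $q,r$ and only timed subformula $\top\,\mathcal U_{(0,1)}\,q$, that is realizable iff System has a winning strategy in the game.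
\end{proposition}

\begin{proof}
Let $M$ be the underlying counter machine. The value $r(n)$ will be Environment's choice at step $n$. Put $\mathsf{GF}\theta:=\mathsf G(\top\,\mathcal U\,\theta)$, which says that $\theta$ holds at arbitrarily late times, and $\epsilon_p:=\bigvee_{\mathrm{pr}(\mathrm{src}(\delta))=p}e_\delta$. Let $\psi$ be the conjunction of $\psi_M$ with
\begin{enumerate}
\item[$(\psi_6)$] $\mathsf{At}\bigl((\mathsf Ne_{\delta^1_\ell}\to r)\wedge(\mathsf Ne_{\delta^0_\ell}\to\neg r)\bigr)$ for every $\ell\in L_E$,
\item[$(\psi_7)$] $\mathsf{GF}\epsilon_p\to\bigvee_{p'}\mathsf{GF}\epsilon_{p'}$ for every odd priority $p$ of a location, where $p'$ ranges over the even priorities of locations with $p'>p$,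
\end{enumerate}
and let $\varphi:=(\mathsf G\neg q\to\psi)\wedge(C\to\chi)$. Suppose $Y$ is synchronized and spells an infinite run $\delta_0\delta_1\dots$, that is, an infinite play. Then $\psi_6$ holds for $(X,Y)$ iff $\delta_n=\delta_\ell^{r(n)}$ whenever $\ell=\mathrm{src}(\delta_n)\in L_E$. And $\psi_7$ holds iff every odd priority seen infinitely often is exceeded by an even one seen infinitely often, which is the case iff the largest priority seen infinitely often is even, that is, iff System wins the play.

Let System have a winning strategy. For an input $X$, let $\rho(X)$ be the play in which System follows the strategy and Environment, if it owns the location $\ell$ at step $n$, takes $\delta_\ell^{r(n)}$. This play is infinite and won by System. Let $F(X):=Y_{\rho(X)}$. The transition $\delta_n$ depends only on $r(0),\dots,r(n)$, so by Lemma~\ref{lem:encode} the output on $(n,n+1]$ depends only on $X$ on $[0,n]$ and $F$ is causal (even strongly causal). The formula $\psi_M$ holds by Lemma~\ref{lem:encode}, $\psi_6$ and $\psi_7$ by the previous paragraph, and $C\to\chi$ by Lemma~\ref{lem:transfer}(b).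

Conversely, let a causal $F$ realize $\varphi$. For $\beta\in\{0,1\}^\omega$ let $X_\beta$ be the silent input with $r=\beta_n$ on $[n,n+1)$. By Lemmas~\ref{lem:transfer}(a) and~\ref{lem:decode}, $F(X_\beta)$ spells an infinite play $\rho_\beta$; System wins it by $\psi_7$, and by $\psi_6$ its $n$th transition is $\delta_\ell^{\beta_n}$ if it starts at $\ell\in L_E$. The $n$th transition can be read off $F(X_\beta)(n+\frac12)$, so by causality it depends only on $\beta_0,\dots,\beta_n$; call it $\delta(\beta_0\dots\beta_n)$. System's strategy maintains a word $\beta_0\dots\beta_{n-1}$ such that the play so far is $\delta(\beta_0)\,\delta(\beta_0\beta_1)\dots\delta(\beta_0\dots\beta_{n-1})$. At a location of System it sets $\beta_n=0$ and plays $\delta(\beta_0\dots\beta_n)$, which is enabled because it is the next transition of $\rho_\beta$ for any $\beta$ extending $\beta_0\dots\beta_n$. At a location $\ell\in L_E$, Environment plays some $\delta^j_\ell$; System sets $\beta_n=j$, and then $\delta(\beta_0\dots\beta_n)=\delta^j_\ell$. So System is never stuck, and every play that follows the strategy is some $\rho_\beta$.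
\end{proof}

\subsection{Computable parity games reduce to counter games}

Counter games are finitely branching, but both the hardness proofs and the converse reduction produce games with infinitely many moves per position. A \emph{parity game} consists of a directed graph in which every vertex has a successor, an owner (System or Environment) for each vertex, a priority function with values in $\{0,\dots,d\}$ for some $d$, and an initial vertex. The owner of the current vertex chooses a successor; System wins a play iff the largest priority seen infinitely often is even, and otherwise Environment wins. A \emph{computable parity game} has vertex set $\mathbb N$ and is given by $d$, the initial vertex, and algorithms, terminating on all inputs, for the owner, the priority and the edge relation.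

We use that counter machines with enough counters compute all total computable functions \cite{Minsky}, in this form: from an algorithm for a total function $f:\mathbb N^j\to\mathbb N$ one can compute a program, consisting of an exit location and of locations with a single $\mathrm{inc}_i$ or a pair $\mathrm{zero}_i,\mathrm{dec}_i$, which, started with the arguments in $j$ counters and all its other counters zero, reaches the exit with the value in a further counter, the arguments unchanged, and the remaining counters zero. A bounded value can be moved from a counter into the location by a chain of $\mathrm{zero}/\mathrm{dec}$ pairs.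

\begin{lemma}\label{lem:paritytocg}
From a computable parity game $H$ one can compute a counter game $H'$ such that System has a winning strategy in $H$ iff it has one in $H'$.
\end{lemma}

\begin{proof}
The difficulty is that a player must name an arbitrary number by binary choices, and must lose by never finishing. Two counters hold numbers $v$ (the current vertex) and $w$ (the proposed successor). All computations are done by programs as above, whose locations belong to System and have priority $0$; in them exactly one transition is enabled at each step, and they terminate. After loading the initial vertex into $v$, the game $H'$ proceeds in rounds.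
\begin{enumerate}
\item[1.] Compute the owner $o\in\{S,E\}$ and the priority $p$ of $v$, pass through a System location of priority $p+2$, set $w:=0$, and enter the location $\mathrm{ch}_o$.
\item[2.] The location $\mathrm{ch}_S\in L_S$ has priority $1$, a loop incrementing $w$, and a $\mathrm{nop}$ transition ``stop.'' The location $\mathrm{ch}_E\in L_E$ has priority $0$, a $\mathrm{nop}$ transition to a System location of priority $0$ whose only transition increments $w$ and returns to $\mathrm{ch}_E$, and a $\mathrm{nop}$ transition ``stop.''
\item[3.] After ``stop,'' decide whether $v\to w$ is an edge of $H$. If so, set $v:=w$ and start the next round. If not, go to a System location with a $\mathrm{nop}$ loop, of priority $1$ if $o=S$ and of priority $0$ if $o=E$.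
\end{enumerate}
System is never stuck. If a play of $H'$ has a last round, then in it the owner $o$ increments forever or names a non-successor; from then on the largest priority is $1$ if $o=S$ and $0$ if $o=E$, so $o$ loses. If a play has infinitely many rounds, the successive values of $v$ form a play of $H$, and the priorities $p+2\ge2$ dominate $0$ and $1$; since $p+2$ and $p$ have the same parity, the two plays have the same winner.

Given a winning strategy in $H$, System names in its rounds of $H'$ the successor that the strategy prescribes. A resulting play either has a last round with $o=E$ or projects to a play of $H$ that follows the strategy; System wins in both cases. Given a winning strategy $\sigma'$ in $H'$, System plays $H$ while simulating $H'$. At a vertex of System, $\sigma'$ stops after finitely many increments at a successor $w$, since otherwise it would produce a lost play; System moves to $w$. A move $v\to w$ of Environment is simulated by $w$ increments and ``stop.'' The simulated play follows $\sigma'$ and has infinitely many rounds, so System wins both plays.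
\end{proof}

\section{MITL through finite windows}\label{sec:windows}

We turn to the reduction of synthesis to $\mathrm{CG}$. By definition, realizability quantifies over functions on the uncountable set of all signals, so it is not evident that it can be expressed by a game on $\mathbb N$. The way out is that an MITL formula cannot tell real times from rational ones: it sees only the order of times and their integer shifts. Precisely, for an increasing bijection $h$ of $[0,1]$ let
\[
\tilde h(n+f):=n+h(f)\qquad(n\in\mathbb N,\ f\in[0,1)).
\]
This is an increasing bijection of $\mathbb R^{\ge0}$ that fixes $\mathbb N$ and commutes with $t\mapsto t+1$. For an integer $c$, $t'\ge t+c$ iff $\tilde h(t')\ge\tilde h(t+c)=\tilde h(t)+c$, and the same holds for $>,\le,<$. Hence, for every interval $I$ with integer or infinite endpoints,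
\begin{equation}\label{eq:shift}
t'-t\in I\iff\tilde h(t')-\tilde h(t)\in I .
\end{equation}
In Section~\ref{sec:rational} we match a real signal with a rational one online, and we obtain for every $N$ a map $h_N$ that matches them on $[0,N]$, but not necessarily one $h$ for all $N$. We therefore need to know that the truth of a formula is determined by a sequence of data, each depending on a bounded prefix and invariant under the maps $\tilde h$. The obstacle is the unbounded until, whose witness may be arbitrarily far away. We guess its truth values at integer times and let an automaton verify the guess.

\subsection{Evaluation relative to a guess}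

First we remove unbounded intervals other than $(0,\infty)$. For integers $c\ge1$ and $c'\ge0$,
\[
\begin{aligned}
\varphi_1\,\mathcal U_{(c,\infty)}\,\varphi_2&\equiv\neg\bigl(\top\,\mathcal U_{(0,c]}\,\neg(\varphi_1\wedge(\varphi_1\,\mathcal U\,\varphi_2))\bigr),\\
\varphi_1\,\mathcal U_{[c',\infty)}\,\varphi_2&\equiv(\varphi_1\,\mathcal U_{[c',c'+1]}\,\varphi_2)\vee(\varphi_1\,\mathcal U_{(c',\infty)}\,\varphi_2).
\end{aligned}
\]
The second line holds because $[c',\infty)=[c',c'+1]\cup(c',\infty)$. In the first, the right side says at $t$ that $\varphi_1$ and $\varphi_1\,\mathcal U\,\varphi_2$ hold throughout $(t,t+c]$. A witness $t'>t+c$ of the left side has $\varphi_1$ on $(t,t')\supseteq(t,t+c]$ and witnesses $\varphi_1\,\mathcal U\,\varphi_2$ at each point of $(t,t+c]$. Conversely, a witness of $\varphi_1\,\mathcal U\,\varphi_2$ at $t+c$, together with $\varphi_1$ on $(t,t+c]$, is a witness of the left side. Rewriting from the inside out, we may fix for this and the next section a formula $\varphi$ in which every interval is bounded or equal to $(0,\infty)$.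

Let $\theta_1,\dots,\theta_k$ be the subformulas of $\varphi$ of the form $\varphi_1\,\mathcal U\,\varphi_2$, listed so that proper subformulas come first. The \emph{horizon} $K_\psi\in\mathbb N$ of a subformula $\psi$ is $0$ for atoms, the maximum of the horizons of the arguments for Boolean connectives and for $\mathcal U$, and $\max(K_{\varphi_1},K_{\varphi_2})+d$ for $\varphi_1\,\mathcal U_I\,\varphi_2$ with $I$ bounded and $d=\sup I$. Let $K:=K_\varphi$; it bounds all $K_\psi$.

Let $Z=(X,Y)$ be a signal. A \emph{guess} is a sequence $v=v(0),v(1),\dots$ in $\{0,1\}^k$. The \emph{true guess} $w$ has $w_j(n)=1$ iff $\theta_j$ holds at time $n$ in $Z$. For a guess $v$, a subformula $\psi$ and $n\in\mathbb N$, define $E_{\psi,n}=E^{Z,v}_{\psi,n}:[0,n]\to\{0,1\}$ by induction on $\psi$, for all $n$ at once. Let $t\in[0,n]$.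
\begin{itemize}
\item For an atom $p$, $E_{p,n}(t)=p(t)$; Boolean connectives are applied pointwise to the functions $E_{\cdot,n}$ of the arguments.
\item For $\psi=\varphi_1\,\mathcal U_I\,\varphi_2$ with $I$ bounded and $d=\sup I$: $E_{\psi,n}(t)=1$ iff there is $t'$ with $t'-t\in I$, $E_{\varphi_2,n+d}(t')=1$ and $E_{\varphi_1,n+d}=1$ on $(t,t')$. Here $t'\le n+d$.
\item For $\theta_j=\varphi_1\,\mathcal U\,\varphi_2$: $E_{\theta_j,n}(t)=1$ iff either there is $t'\in(t,n]$ with $E_{\varphi_2,n}(t')=1$ and $E_{\varphi_1,n}=1$ on $(t,t')$, or $E_{\varphi_1,n}=1$ on $(t,n]$ and $v_j(n)=1$.
\end{itemize}

\begin{lemma}\label{lem:eval}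
Let $\psi$ be a subformula of $\varphi$ and $n\in\mathbb N$.
\begin{enumerate}
\item[(a)] $E^{Z,v}_{\psi,n}$ depends on $v$ only through $v(n),\dots,v(n+K_\psi)$.
\item[(b)] If $Z=Z'\circ\tilde h$ on $[0,n+K_\psi]$, then $E^{Z,v}_{\psi,n}=E^{Z',v}_{\psi,n}\circ\tilde h$ on $[0,n]$. In particular, $E^{Z,v}_{\psi,n}$ depends on $Z$ only through $Z|_{[0,n+K_\psi]}$.
\item[(c)] If $v_i(n')=w_i(n')$ for all $n'$ and all $i$ such that $\theta_i$ is a subformula of $\psi$, then $E_{\psi,n}(t)$ is the truth value of $\psi$ at $t$ for all $t\in[0,n]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Induction on $\psi$; atoms and Boolean connectives need no argument. (a) A bounded until uses $E_{\varphi_i,n+d}$, hence $v(n+d),\dots,v(n+d+K_{\varphi_i})$, and $d+K_{\varphi_i}\le K_\psi$. The formula $\theta_j$ uses $E_{\varphi_i,n}$ and $v_j(n)$. (b) The same inequalities make the induction hypothesis applicable. The map $\tilde h$ sends witnesses $t'$ at $t$ for $Z$ bijectively to witnesses at $\tilde h(t)$ for $Z'$: it preserves the condition $t'-t\in I$ by \eqref{eq:shift}, and it maps $(t,t')$ onto $(\tilde h(t),\tilde h(t'))$ and $(t,n]$ onto $(\tilde h(t),n]$. (c) For a bounded until, the definition is the semantic clause. For $\theta_j$,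 the first alternative says that $\theta_j$ has a witness $t'\le n$ at $t$. The second says that $\varphi_1$ holds on $(t,n]$ and $\theta_j$ holds at $n$. If so, a witness at $n$ is a witness $t'>n$ at $t$, since $(t,t')=(t,n]\cup(n,t')$; conversely, a witness $t'>n$ at $t$ gives $\varphi_1$ on $(t,n]$ and is a witness at $n$.
\end{proof}

\subsection{Recognizing the true guess}

For $\theta_j=\varphi_1\,\mathcal U\,\varphi_2$ let $\mathrm{wit}_j(n)$ be the statement that there is $t'\in(n,n+1]$ with $E_{\varphi_2,n+1}(t')=1$ and $E_{\varphi_1,n+1}=1$ on $(n,t')$. By definition,
\begin{equation}\label{eq:unfold}
E_{\theta_j,n+1}(n)=1\iff\mathrm{wit}_j(n)\ \text{ or }\ \bigl(E_{\varphi_1,n+1}=1\text{ on }(n,n+1]\text{ and }v_j(n+1)=1\bigr).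
\end{equation}
A correct guess must be locally consistent, $v_j(n)=E_{\theta_j,n+1}(n)$, but this is not enough. For $\theta=\top\,\mathcal U\,p$ and $p\equiv0$, consistency says $v(n)=v(n+1)$, and the wrong guess $v\equiv1$, which postpones the witness forever, is consistent. A fairness condition excludes it.

\begin{lemma}\label{lem:guess}
$v=w$ iff the following hold:
\begin{enumerate}
\item[(A)] $v_j(n)=E_{\theta_j,n+1}(n)$ for all $j$ and $n$;
\item[(B)] for every $j$ there are infinitely many $n$ with $v_j(n)=0$ or $\mathrm{wit}_j(n)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $v=w$. By Lemma~\ref{lem:eval}(c) all functions $E$ give true values, so (A) holds. If (B) failed for $j$, there would be $n_0$ with $w_j(n)=1$ and not $\mathrm{wit}_j(n)$ for all $n\ge n_0$. But $\theta_j$ holds at $n_0$ with a witness $t'$ in some $(m,m+1]$, $m\ge n_0$, and $\varphi_1$ holds on $(m,t')$, so $\mathrm{wit}_j(m)$ holds, a contradiction.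

Conversely, assume (A) and (B), and assume inductively $v_i=w_i$ for $i<j$. By Lemma~\ref{lem:eval}(c), the functions $E_{\varphi_1,n}$ and $E_{\varphi_2,n}$ for $\theta_j=\varphi_1\,\mathcal U\,\varphi_2$ give true values. By (A) and \eqref{eq:unfold}, $v_j(n)=1$ iff $\mathrm{wit}_j(n)$, or $\varphi_1$ holds on $(n,n+1]$ and $v_j(n+1)=1$.

Let $v_j(n)=1$. By (B) there is a least $m\ge n$ with $v_j(m)=0$ or $\mathrm{wit}_j(m)$. For $n\le m'<m$ we have $v_j(m')=1$ without $\mathrm{wit}_j(m')$, so $\varphi_1$ holds on $(m',m'+1]$ and $v_j(m'+1)=1$. Hence $\varphi_1$ holds on $(n,m]$ and $v_j(m)=1$, so $\mathrm{wit}_j(m)$ holds, and its witness is a witness of $\theta_j$ at $n$. Thus $w_j(n)=1$.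

Let $w_j(n)=1$ with witness $t'\in(m,m+1]$, $m\ge n$. Then $\mathrm{wit}_j(m)$ holds, so $v_j(m)=1$. For $m'=m-1,\dots,n$ in turn, $\varphi_1$ holds on $(m',m'+1]$ and $v_j(m'+1)=1$, so $v_j(m')=1$. Thus $v_j(n)=1$.
\end{proof}

\subsection{Tables and the automaton}

A \emph{nondeterministic generalized B\"uchi automaton} is a finite automaton on infinite words with finitely many sets of accepting states; it accepts a word iff some infinite run visits each of the sets infinitely often. A \emph{deterministic parity automaton} is a deterministic finite automaton with a priority for each state; it accepts a word iff the largest priority seen infinitely often along its run is even. By the determinization theorem of McNaughton and Safra, from an automaton of the first kind one can compute one of the second kind that accepts the same words.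

A function on a bounded interval with rational endpoints is a \emph{rational step function} if it has finitely many change points, all rational. It is a finite object: list the change points and the values at and between them.

\begin{proposition}\label{prop:tables}
From $\varphi$ one can compute $K\in\mathbb N$, a finite alphabet $\Gamma$ and a deterministic parity automaton $\mathcal A$ over $\Gamma$, and there are letters $\gamma_N(Z)\in\Gamma$ for all signals $Z$ and integers $N\ge K+1$, such that:
\begin{enumerate}
\item[(a)] $\varphi$ holds at time $0$ of $Z$ iff $\mathcal A$ accepts $\gamma_{K+1}(Z)\,\gamma_{K+2}(Z)\cdots$;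
\item[(b)] if $Z=Z'\circ\tilde h$ on $[0,N]$, then $\gamma_N(Z)=\gamma_N(Z')$; in particular, $\gamma_N(Z)$ depends only on $Z|_{[0,N]}$;
\item[(c)] if $Z|_{[0,N]}$ is a rational step function, then $\gamma_N(Z)$ is computable from it and $\varphi$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\Gamma$ be the set of all maps from $(\{0,1\}^k)^{K+2}$ to $\{0,1\}^{2k+1}$. For $N\ge K+1$ put $n=N-K-1$ and let $\gamma_N(Z)$ map the tuple $(v(n),\dots,v(n+K+1))$ to the following bits: for each $j$ the truth value of ``$v_j(n)=E_{\theta_j,n+1}(n)$'' (the A-bits); for each $j$ the truth value of ``$v_j(n)=0$ or $\mathrm{wit}_j(n)$'' (the B-bits); and an initial bit, which is $E_{\varphi,0}(0)$ if $n=0$ and $1$ otherwise. By Lemma~\ref{lem:eval}(a) these bits are determined by the tuple.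

(a) Let $\mathcal L\subseteq\Gamma^\omega$ be the set of words $\gamma^{(0)}\gamma^{(1)}\cdots$ for which there is a guess $v$ such that, in the values $\gamma^{(n)}(v(n),\dots,v(n+K+1))$, all A-bits and initial bits are $1$ and each B-bit is $1$ for infinitely many $n$. If $\varphi$ holds for $Z$, then $v=w$ shows that $\gamma_{K+1}(Z)\gamma_{K+2}(Z)\cdots\in\mathcal L$, by Lemmas~\ref{lem:guess} and~\ref{lem:eval}(c). If this word is in $\mathcal L$ via $v$, then $v=w$ by Lemma~\ref{lem:guess}, so the initial bit $E_{\varphi,0}(0)=1$ is the truth value of $\varphi$ at $0$. The set $\mathcal L$ is accepted by a generalized B\"uchi automaton whose states are pairs of a window $(x_0,\dots,x_K)\in(\{0,1\}^k)^{K+1}$ and a vector in $\{0,1\}^k$. All states with vector $0$ are initial. On a letter $\gamma$ the automaton guesses $x_{K+1}$, requires the A-bits and the initial bit of $\gamma(x_0,\dots,x_{K+1})$ to be $1$, and moves to the window $(x_1,\dots,x_{K+1})$ with the vector of B-bits. The $j$th accepting set consists of the states whose vector has $j$th entry $1$. Determinization gives $\mathcal A$.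

(b) All bits are defined from functions $E_{\psi,n'}$ with $n'\le n+1$, so $n'+K_\psi\le N$ and Lemma~\ref{lem:eval}(b) applies. The map $\tilde h$ fixes $n$ and $0$, and it carries witnesses for $\mathrm{wit}_j(n)$ to witnesses, as it maps $(n,n+1]$ onto itself.

(c) Let $S\subseteq[0,1)\cap\mathbb Q$ consist of $0$ and the fractional parts of the change points of $Z|_{[0,N]}$. The \emph{cells} are the points of $S+\mathbb N$ and the open intervals between consecutive such points. If $t_1,t_2$ lie in the same open cell, some piecewise linear $h$ fixes $S$ pointwise and has $\tilde h(t_1)=t_2$. Then $\tilde h$ maps every cell to itself and $Z$ is constant on each cell in $[0,N]$, so $Z=Z\circ\tilde h$ on $[0,N]$. By Lemma~\ref{lem:eval}(b), each $E_{\psi,n'}$ with $n'+K_\psi\le N$ is constant on cells. So it suffices to compute its value at one rational point $t$ of each cell, by induction on $\psi$. To test whether a witness $t'$ exists, refine the cells by adding the fractional part of $t$ to $S$. Each condition imposed on $t'$ has the same truth value for all $t'$ in one refined cell, because $t$ and the points $t+c$, $c\in\mathbb N$, are cell boundaries and the functions $E$ of the arguments are constant on cells. So finitely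 many rational candidates $t'$ suffice. The test for $\mathrm{wit}_j(n)$ is the same with $t=n$.
\end{proof}

\begin{corollary}[Invariance]\label{cor:inv}
Let $Z,Z'$ be signals. If for every $N\in\mathbb N$ there is an increasing bijection $h_N$ of $[0,1]$ with $Z=Z'\circ\tilde h_N$ on $[0,N]$, then $\varphi$ holds for $Z$ iff it holds for $Z'$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:tables}(b), $\mathcal A$ reads the same word for $Z$ and for $Z'$.
\end{proof}

\section{A game on rational histories}\label{sec:rational}

\subsection{The game}

In continuous time there is no next moment, so the players cannot alternate instant by instant. Instead, System announces the output it would produce if the input stayed constant, and Environment decides when to interrupt. Example~\ref{ex:basic} shows that two kinds of interruption at a time $t$ must be distinguished. If the input changes at $t$ itself, System may react at $t$, as in (a). If the input keeps its value at $t$ and changes right after, System's output at $t$ must be the announced one, as in (b).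

Let $\Sigma_I,\Sigma_O$ be the input and output alphabets of $\varphi$. In the game $\mathcal G$ the players build a \emph{history} $(X,Y)$ on a growing interval $[0,\tau]$; all times are rational.
\begin{itemize}
\item \emph{Start.} Environment picks $X(0)$, System picks $Y(0)$, Environment picks a \emph{current letter} $\xi\in\Sigma_I$. Put $\tau=0$.
\item \emph{Round}, with history on $[0,\tau]$ and current letter $\xi$. Let $N=\lfloor\tau\rfloor+1$. System picks a rational step function $\eta:(\tau,N]\to\Sigma_O$. Environment picks one of the following moves.
\begin{itemize}
\item $\mathbf{pass}$: $X=\xi$ and $Y=\eta$ on $(\tau,N]$; the new $\tau$ is $N$; the current letter stays.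
\item $\mathbf{late}(t,\xi')$ with $t\in(\tau,N]$, $\xi'\ne\xi$: $X=\xi$ and $Y=\eta$ on $(\tau,t]$; the new $\tau$ is $t$; the new current letter is $\xi'$.
\item $\mathbf{jump}(t,x)$ with $t\in(\tau,N]$, $x\ne\xi$: $X=\xi$ and $Y=\eta$ on $(\tau,t)$, and $X(t)=x$; then System picks $Y(t)$ and Environment picks any new current letter; the new $\tau$ is $t$.
\end{itemize}
\end{itemize}
We call $N$ the \emph{time} of a pass. In each round $\tau$ increases but does not skip an integer. If $\tau$ is unbounded, it therefore takes every integer value, each unit interval contains finitely many rounds, and $(X,Y)$ is a signal; System wins iff $\varphi(X,Y)$ holds. If $\tau$ stays bounded, System wins: the play describes no input signal, and only Environment, by interrupting infinitely often, can cause this.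

Allowing real times and step functions with finitely many real change points gives the \emph{real version} of these moves, which we use for bookkeeping. An input signal $X$ \emph{dictates} Environment's real moves so that the input built is $X$ and the current letter is always $X^+(\tau)$. At the start the letters are $X(0)$ and $X^+(0)$. In a round, if $X$ has no change point in $(\tau,N]$, the move is a pass, and $X^+(N)=\xi$. Otherwise let $t$ be the first one; then $X=\xi$ on $(\tau,t)$. If $X(t)\ne\xi$, the move is $\mathbf{jump}(t,X(t))$ followed by the letter $X^+(t)$. If $X(t)=\xi$, then $X^+(t)\ne\xi$ and the move is $\mathbf{late}(t,X^+(t))$. The values taken by $\tau$ are exactly the integers and the change points of $X$; we call them the \emph{stages} of $X$.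

\subsection{Links between real and rational histories}

To translate between operators and strategies we run a real play and a rational play side by side. New times appear on both sides: a real one must receive a rational image, and a rational one a real preimage, always respecting the order of fractional parts. This is a back-and-forth construction.

A \emph{link} is an increasing bijection $g:S\to S'$ between finite sets with $0\in S\subseteq[0,1)$ and $0\in S'\subseteq[0,1)\cap\mathbb Q$. Let $\hat g$ be its piecewise linear extension to $[0,1]$ with $\hat g(1)=1$, and write $\tilde g$ for the map $n+f\mapsto n+\hat g(f)$. A link can be extended in two ways.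
\begin{enumerate}
\item[(E1)] A rational $f'\in[0,1)\setminus S'$ is added with preimage $\hat g^{-1}(f')$. Then $\hat g$ does not change.
\item[(E2)] A real $f\in[0,1)\setminus S$ is added; it lies between consecutive points $s_1<s_2$ of $S\cup\{1\}$, and its image is the first rational, in a fixed enumeration of $\mathbb Q$, in $(\hat g(s_1),\hat g(s_2))$. Then $\hat g$ may change.
\end{enumerate}
Several points are added one at a time, in increasing order. The union of a growing chain of links need not extend to an increasing bijection of $[0,1]$: if points of $S$ increase to $\frac12$ while their images increase to $1$, there is none. This is why Corollary~\ref{cor:inv} allows $h_N$ to depend on $N$. Changes of $\hat g$ are harmless for what has already been matched: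

\begin{lemma}\label{lem:stable}
Let $g\subseteq g_1$ be links, $g:S\to S'$. Let $J$ be a bounded interval with endpoints in $S+\mathbb N$, and let $f'$ be a function on $J'=\tilde g(J)$ whose change points lie in $S'+\mathbb N$. Then $\tilde g_1(J)=J'$ and $f'\circ\tilde g_1=f'\circ\tilde g$ on $J$.
\end{lemma}

\begin{proof}
The increasing bijections $\tilde g$ and $\tilde g_1$ agree on $S+\mathbb N$. So they map each open interval between consecutive points of $S+\mathbb N$ onto the same open interval between consecutive points of $S'+\mathbb N$. The interval $J$ is a union of such points and open intervals, and $f'$ is constant on the images of the latter.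
\end{proof}

A real history $Z$ on $[0,\tau]$ and a rational history $Z'$ on $[0,\tau']$ are \emph{linked by} $g:S\to S'$ if $\tau\in S+\mathbb N$, $\tau'=\tilde g(\tau)$, the change points of $Z'$ lie in $S'+\mathbb N$, and $Z=Z'\circ\tilde g$ on $[0,\tau]$. Then $\lfloor\tau\rfloor=\lfloor\tau'\rfloor$, so the next round has the same $N$ on both sides. By Lemma~\ref{lem:stable}, histories linked by $g$ are linked by every link $g_1\supseteq g$.

\begin{lemma}\label{lem:round}
Let the histories at the start of a round be linked by $g:S\to S'$, with the same current letter. Let System pick $\eta$ and $\eta'$ with $\eta=\eta'\circ\tilde g$ on $(\tau,N]$ and all change points of $\eta'$ in $S'+\mathbb N$. Let $g_1\supseteq g$ be a link with domain $S_1$. Suppose Environment makes moves of the same kind at times $t\in S_1+\mathbb N$ and $t'=\tilde g_1(t)$, and all letters chosen by the players are the same on both sides. Then the new histories are linked by $g_1$ and have the same current letter.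
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:stable}, $Z=Z'\circ\tilde g_1$ on $[0,\tau]$ and $\eta=\eta'\circ\tilde g_1$ on $(\tau,N]$. On $(\tau,t)$ and $(\tau',t')$ the histories are $(\xi,\eta)$ and $(\xi,\eta')$. At $t$ and $t'$ they are $(\xi,\eta(t))$ and $(\xi,\eta'(t'))$ after a pass or a late move, which are equal, and after a jump they consist of the same chosen letters. The change points of the new $Z'$ are among the old ones, $\tau'$, $t'$ and those of $\eta'$, all with fractional part in the range of $g_1$.
\end{proof}

\begin{proposition}\label{prop:game}
$\varphi$ is realizable iff System has a winning strategy in $\mathcal G$.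
\end{proposition}

\begin{proof}
\emph{From a strategy to an operator.} Let $\sigma$ be a winning strategy of System. Given an input signal $X$, we run the real play dictated by $X$, whose output will be $Y=F(X)$, alongside a play of $\mathcal G$ that follows $\sigma$, keeping the histories linked. At the start the link is $0\mapsto0$, Environment's letters are $X(0)$ and $X^+(0)$ on both sides, and $Y(0)$ is the answer of $\sigma$. In a round, $\sigma$ gives $\eta'$ on $(\tau',N]$. Extend the link by (E1) with the fractional parts of the change points of $\eta'$, obtaining $g$, and let $\eta=\eta'\circ\tilde g$. Let $t$ be the time of the move dictated by $X$. Extend $g$ by (E2), if necessary, to a link $g_1$ whose domain contains the fractional part of $t$. In $\mathcal G$, Environment makes the same move at the rational time $t'=\tilde g_1(t)\in(\tau',N]$. After a jump, $Y(t)$ is the answer of $\sigma$. By Lemma~\ref{lem:round} the histories stay linked.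

The stages of $X$ are unbounded, with finitely many in each unit interval, so $Y$ is a signal. At stage $\tau=N$ we have $\tau'=N$, so $\tau'$ is unbounded, and the outcome $Z'$ of the play of $\mathcal G$ satisfies $\varphi$ because $\sigma$ is winning. The link at stage $N$ shows $(X,Y)=Z'\circ\tilde h_N$ on $[0,N]$ for some $h_N$. By Corollary~\ref{cor:inv}, $\varphi(X,Y)$ holds.

For causality, let $X_1,X_2$ agree on $[0,t]$. If $t=0$, the outputs at $0$ are the answer of $\sigma$ to the same letter. Let $t>0$. The two signals have the same change points in $[0,t)$ and the same values and right limits there. So they have the same stages below $t$ and dictate the same moves in all rounds that end before $t$; every other choice in the construction is determined by the previous ones, so the two constructions coincide up to the last stage $\tau<t$, including the current letter $\xi$, and produce the same $\eta$ and $g$ in the round starting at $\tau$. For both signals that round ends at a time $\ge t$. If the common value $X_i(t)$ equals $\xi$, then both outputs at $t$ are $\eta(t)$, whether or not the round ends at $t$. Otherwise both moves are $\mathbf{jump}(t,X_i(t))$, the times $t'$ agree, and $\sigma$ gives the same answer.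

\emph{From an operator to a strategy.} Let a causal $F$ realize $\varphi$. System plays $\mathcal G$ while maintaining a linked real history $(X,Y)$ on $[0,\tau]$ with the invariant that $F(X^*)=Y$ on $[0,\tau]$ for every signal $X^*$ that agrees with $X$ on $[0,\tau]$. At the start System answers with the value at $0$ of $F$ on the constant signal $X(0)$; the invariant holds by causality. In a round, let $\bar X$ be the signal equal to $X$ on $[0,\tau]$ and to $\xi$ afterward, and let $\eta=F(\bar X)|_{(\tau,N]}$. It has finitely many change points because $F(\bar X)$ is a signal. Extend the link by (E2) with their fractional parts, obtaining $g:S\to S'$, and play $\eta'=\eta\circ\tilde g^{-1}$ on $(\tau',N]$; its change points lie in $S'+\mathbb N$, so it is a rational step function. If Environment moves at time $t'$, extend $g$ by (E1), if necessary, with the fractional part of $t'$, and make the same move on the real side at $t=\tilde g^{-1}(t')$. After $\mathbf{jump}(t',x)$, System answers $F(\hat X)(t)$ on both sides, where $\hat X$ equals $\bar X$ on $[0,t)$ and $x$ on $[t,\infty)$. The histories stay linked by Lemma~\ref{lem:round}. The invariant persists: a signal $X^*$ extending the new input history agrees with $\bar X$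 on $[0,s]$ for every $s<t$, so $F(X^*)(s)=\eta(s)$ for $s\in(\tau,t)$; and on $[0,t]$ it agrees with $\bar X$ after a pass or a late move, and with $\hat X$ after a jump.

If $\tau'$ stays bounded, System wins. Otherwise $\tau'$ and $\tau$ take every integer value after finitely many rounds, so the real input $X$ is a signal, and $Y=F(X)$ by the invariant. Hence $\varphi(X,Y)$ holds, and Corollary~\ref{cor:inv} transfers this to the outcome of the play of $\mathcal G$.
\end{proof}

\subsection{The game is a computable parity game}

\begin{proposition}\label{prop:mitltoparity}
From an MITL formula $\varphi$ one can compute a computable parity game in which System has a winning strategy iff $\varphi$ is realizable.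
\end{proposition}

\begin{proof}
A finite play of $\mathcal G$ is a finite sequence of letters, rational numbers and rational step functions. Code finite plays by natural numbers, injectively and with decidable range. These codes are the vertices; the owner is the player to move; the edges lead from a finite play to its extensions by one legal move; the initial vertex is the empty play. Numbers that are not codes get a loop, owner System and priority $0$. The owner and the edge relation are computable, and every vertex has a successor, since System can announce a constant function, Environment can pass, and the alphabets are nonempty.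

For the priorities, take $K$ and $\mathcal A$ from Proposition~\ref{prop:tables}. If a vertex is the start of a round with $\tau=N$ an integer and $N\ge K+1$, compute $\gamma_{K+1},\dots,\gamma_N$ from the history on $[0,N]$ by parts (b) and (c), run $\mathcal A$ on this word, and give the vertex the priority $2+p$, where $p$ is the priority of the state reached. All other vertices get priority $0$. If $\tau$ stays bounded, only priority $0$ occurs from some point on, and System wins, as in $\mathcal G$. Otherwise each integer $N\ge K+1$ is the start of exactly one round, so the positive priorities along the play are those of the run of $\mathcal A$ on $\gamma_{K+1}(Z)\gamma_{K+2}(Z)\cdots$, raised by $2$. By part (a), System wins iff $\varphi$ holds for the outcome $Z$, again as in $\mathcal G$. So the parity game has the same plays, strategies and winners as $\mathcal G$, and Proposition~\ref{prop:game} applies.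
\end{proof}

\section{Position in the analytical hierarchy}\label{sec:hierarchy}

We identify formulas and counter games with natural numbers. A relation between numbers and functions $\mathbb N\to\mathbb N$ is \emph{arithmetical} if it is definable from computable relations with quantifiers over $\mathbb N$ only. A set $A\subseteq\mathbb N$ is $\Sigma^1_1$ if $x\in A\iff\exists f\,R(x,f)$, and $\Sigma^1_2$ if $x\in A\iff\exists f\,\forall g\,R(x,f,g)$, with $f,g$ ranging over functions $\mathbb N\to\mathbb N$ and $R$ arithmetical. The sets in $\Pi^1_n$ are the complements of the sets in $\Sigma^1_n$, and $\Delta^1_2=\Sigma^1_2\cap\Pi^1_2$. A set is \emph{hard} for a class if every set of the class is many-one reducible to it. We use three textbook facts.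
\begin{enumerate}
\item[(H1)] Each of these classes contains every set that is many-one reducible to one of its members.
\item[(H2)] $\Sigma^1_1\ne\Pi^1_1$; hence, by complementation, neither class contains the other.
\item[(H3)] Let $T_e\subseteq\mathbb N^{<\omega}$ be the $e$th primitive recursive tree: the set of finite sequences all of whose nonempty prefixes satisfy the $e$th primitive recursive predicate. The set of $e$ such that $T_e$ has an infinite path is $\Sigma^1_1$-complete.
\end{enumerate}
A strategy in a parity game is \emph{positional} if its move depends only on the current vertex. Parity games on arbitrary graphs are \emph{positionally determined} \cite{EJ,Zielonka}: one of the two players has a positional winning strategy.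

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{Equivalence.} Proposition~\ref{prop:cgtomitl} reduces $\mathrm{CG}$ to the synthesis problem, with formulas of the stated form. Proposition~\ref{prop:mitltoparity} followed by Lemma~\ref{lem:paritytocg} reduces the synthesis problem to $\mathrm{CG}$. Applying the second reduction and then the first to a given formula proves (2).

\emph{Hardness.} Given $e$, consider the graph whose vertices are the nodes of $T_e$ and a sink. From a node one may move to any of its children in $T_e$ or to the sink, and the sink has a loop. The initial vertex is the root, the empty sequence. Code the vertices by numbers and give unused numbers a loop; membership in $T_e$ is decidable uniformly in $e$, so the two games below are computable parity games obtained effectively from $e$. A play either follows an infinite path of $T_e$ or ends in the loop at the sink.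
\begin{itemize}
\item Let System own all vertices, and give the nodes priority $0$ and the sink priority $1$. System wins exactly the plays that avoid the sink, so it has a winning strategy iff $T_e$ has an infinite path.
\item Let Environment own all vertices, and give the nodes priority $1$ and the sink priority $0$. System wins exactly the plays that reach the sink, so it has a winning strategy iff $T_e$ has no infinite path.
\end{itemize}
By (H3), Lemma~\ref{lem:paritytocg} and Proposition~\ref{prop:cgtomitl}, the synthesis problem is $\Sigma^1_1$-hard and $\Pi^1_1$-hard. If it were in $\Sigma^1_1$, then (H1) and $\Pi^1_1$-hardness would give $\Pi^1_1\subseteq\Sigma^1_1$, contradicting (H2); exchanging the two classes shows that it is not in $\Pi^1_1$.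

\emph{Upper bound.} A counter game is a parity game on its configuration graph, once we add a sink of priority $1$ with a loop and an edge to it from every configuration without an enabled transition; such configurations belong to System, because Environment's transitions are always enabled. Code the vertices by numbers. Owner, priority and edges are computable from the counter game, and both positional strategies and plays are functions $\mathbb N\to\mathbb N$. The statements ``$\sigma$ chooses a successor at every vertex of System,'' ``$\pi$ is a play from the initial vertex that follows $\sigma$,'' and ``for some even $p$, priority $p$ occurs infinitely often along $\pi$ and from some point on no larger priority occurs'' are arithmetical. Hence ``there is a positional strategy $\sigma$ of System such that System wins every play $\pi$ following $\sigma$'' is a $\Sigma^1_2$ condition, and so is the same condition for Environment, with odd $p$. The two players cannot both have winning strategies, since some play follows both. So by positional determinacy, System has a winning strategy iff the first condition holds iff the second fails. Thus $\mathrm{CG}\in\Sigma^1_2\cap\Pi^1_2=\Delta^1_2$, and by (H1) and the equivalence the synthesis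 problem is in $\Delta^1_2$. This proves (1).
\end{proof}

\begin{thebibliography}{9}

\bibitem{EJ}
Emerson and Jutla, FOCS 1991.

\bibitem{Minsky}
Minsky, \emph{Computation: Finite and Infinite Machines}, 1967.

\bibitem{RF}
Alexander Rabinovich and Daniel Fattal, \emph{The Church Synthesis Problem over Continuous Time}, arXiv:2404.04782 (2024).

\bibitem{Zielonka}
Zielonka, TCS 1998.

\end{thebibliography}
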